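\title{Group extensions and cohomological dimension relative to finite subgroups}

\begin{abstract}
Let $\mathfrak F\mathrm{cd}\,G$ be the cohomological dimension of a discrete group $G$ relative to the family of its finite subgroups; it equals the dimension $\mathcal H_{\mathfrak F}\mathrm{cd}\,G$ defined via cohomological Mackey functors. We show that $\mathfrak F\mathrm{cd}\,G=\mathfrak F\mathrm{cd}\,N$ whenever $N$ has finite index in $G$, and that $\mathfrak F\mathrm{cd}\,G\le\mathfrak F\mathrm{cd}\,N+\mathfrak F\mathrm{cd}\,Q$ for every extension $1\to N\to G\to Q\to1$. This answers positively a question posed in a paper of St John-Green on extensions with quotient of prime order. Finiteness comes from tensor induction applied to simplicial modules, and the exact value from a Smith-theory argument.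
\end{abstract}

\section{Introduction}\label{sec:intro}

Groups are discrete, modules are left modules over the integral group ring, and $\otimes$ is the tensor product over $\mathbb Z$ with diagonal action. For a group $G$ let $\mathfrak F$ be the family of all finite subgroups of $G$, and let
\[
\Delta=\Delta_G=\coprod_{H\in\mathfrak F}G/H .
\]
A $G$-module is \emph{$\mathfrak F$-projective} if it is a direct summand of $M\otimes\mathbb Z\Delta$ for some $G$-module $M$. A short exact sequence of $G$-modules is \emph{$\mathfrak F$-split} if it splits on restriction to every $H\in\mathfrak F$. An \emph{$\mathfrak F$-projective resolution} of the trivial module $\mathbb Z$ is an exact complex $\cdots\to P_1\to P_0\to\mathbb Z\to0$ with all $P_i$ $\mathfrak F$-projective which breaks up into $\mathfrak F$-split short exact sequences. The \emph{$\mathfrak F$-cohomological dimension} $\mathfrak F\mathrm{cd}\,G$ is the least length of such a resolution, and $\infty$ if there is none of finite length. For a subgroup $S\le G$, the words ``over $S$'' mean that these notions are taken for $S$ and its own finite subgroups.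

The ordinary cohomological dimension $\mathrm{cd}\,G$ is infinite as soon as $G$ has torsion. The number $\mathfrak F\mathrm{cd}\,G$ is built to ignore this source of infinity: modules induced from finite subgroups count as projective, and in exchange only those sequences count as exact in which finite subgroups see nothing but a splitting. For torsion-free $G$ one recovers $\mathrm{cd}\,G$ (Example~\ref{ex:torsionfree}).

\begin{example}\label{ex:first}
(a) $\mathfrak F\mathrm{cd}\,G=0$ if and only if $G$ is finite. If $G$ is finite, then $G/G\subseteq\Delta$, so every module $M=M\otimes\mathbb Z[G/G]$ is $\mathfrak F$-projective, in particular $\mathbb Z$. Conversely, if $\mathbb Z$ is a summand of $M\otimes\mathbb Z\Delta$, there is a nonzero invariant element $\sum_xm_x\otimes x$. Its support $\{x:m_x\neq0\}$ is a finite nonempty $G$-subset of $\Delta$, so some $G/H$ with $H$ finite is finite.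

(b) Let $G=D_\infty$ be the group of maps $x\mapsto\pm x+k$ $(k\in\mathbb Z)$ of the real line. Take the points of $\frac12\mathbb Z$ as vertices and orient each edge away from its integer endpoint. Then $G$ permutes the oriented edges freely and transitively, and the chain complex of the line is an exact sequence
\[
0\to\mathbb ZG\to\mathbb Z[G/G_0]\oplus\mathbb Z[G/G_{1/2}]\to\mathbb Z\to0
\]
with vertex stabilizers $G_0$, $G_{1/2}$ of order $2$. A nontrivial finite subgroup is generated by a reflection $x\mapsto k-x$ and fixes the vertex $v=k/2$, so $1\mapsto v$ splits the sequence over it. With (a) this gives $\mathfrak F\mathrm{cd}\,D_\infty=1$. The same sequence, read over the translation subgroup, gives $\mathfrak F\mathrm{cd}\,\mathbb Z=1$.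
\end{example}

Write $\mathcal H_{\mathfrak F}\mathrm{cd}\,G$ for the cohomological dimension of $G$ defined via cohomological Mackey functors relative to $\mathfrak F$. It is known that $\mathcal H_{\mathfrak F}\mathrm{cd}\,G=\mathfrak F\mathrm{cd}\,G$ for every group $G$, and we take $\mathfrak F\mathrm{cd}\,G$ as the definition; Mackey functors play no further part. It is also known that the class of groups with $\mathcal H_{\mathfrak F}\mathrm{cd}\,G<\infty$ is closed under subgroups, free products with amalgamation, HNN extensions and direct products, and that $\mathcal H_{\mathfrak F}\mathrm{cd}\,G=\mathrm{vcd}\,G$ if $G$ is virtually torsion-free, where $\mathrm{vcd}\,G$ is the cohomological dimension of a torsion-free subgroup of finite index. These two facts explain the question below and are not used in our proofs. Extensions are missing from the list of closure properties, and the smallest case is a quotient of prime order. The following is posed as an open question in \cite{SJG}.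

\medskip
\noindent\textbf{Question.} \emph{Let $p$ be a prime and $1\to N\to G\to C_p\to1$ an exact sequence with $C_p$ cyclic of order $p$. If $\mathcal H_{\mathfrak F}\mathrm{cd}\,N<\infty$, is $\mathcal H_{\mathfrak F}\mathrm{cd}\,G<\infty$?}
\medskip

If $N$ is virtually torsion-free, a torsion-free subgroup of finite index in $N$ has finite index in $G$, so $\mathcal H_{\mathfrak F}\mathrm{cd}\,G=\mathrm{vcd}\,G=\mathrm{vcd}\,N=\mathcal H_{\mathfrak F}\mathrm{cd}\,N$. One therefore guesses that the answer is yes, with equality of dimensions. The difficulty in general is that $G$ may have finite subgroups not contained in $N$. A resolution over $G$ has to split over them, while a resolution over $N$ carries no information about them. We confirm the guess in two steps.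

\begin{theorem}\label{thm:A}
If $N\le G$ has finite index $d$, then $\mathfrak F\mathrm{cd}\,G\le d\cdot\mathfrak F\mathrm{cd}\,N$.
\end{theorem}

For $d=p$ this already answers the question positively.

\begin{theorem}\label{thm:B}
If $N\le G$ has finite index, then $\mathfrak F\mathrm{cd}\,G=\mathfrak F\mathrm{cd}\,N$.
\end{theorem}

In particular $\mathcal H_{\mathfrak F}\mathrm{cd}\,G=\mathcal H_{\mathfrak F}\mathrm{cd}\,N$ in the situation of the question, whether this number is finite or infinite. Theorem~\ref{thm:B} is stronger than Theorem~\ref{thm:A}, but its proof needs to know in advance that $\mathfrak F\mathrm{cd}\,G$ is finite. Finite index cannot be dropped, as $1\le\mathbb Z$ shows; for normal subgroups of arbitrary index one has the following.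

\begin{theorem}\label{thm:C}
If $1\to N\to G\to Q\to1$ is exact, then $\mathfrak F\mathrm{cd}\,G\le\mathfrak F\mathrm{cd}\,N+\mathfrak F\mathrm{cd}\,Q$. So the class of groups with finite $\mathcal H_{\mathfrak F}\mathrm{cd}$ is closed under extensions.
\end{theorem}

Section~\ref{sec:rel} sets up the relative homological algebra, and Sections~\ref{sec:tensor}, \ref{sec:smith} and~\ref{sec:ext} prove the three theorems in turn.

\section{Homological algebra relative to finite subgroups}\label{sec:rel}

\subsection{Splittings and contractions}

Let $X$ be a chain complex of $H$-modules. An \emph{$H$-contraction} of $X$ is a family of $H$-maps $\sigma_i:X_i\to X_{i+1}$ with $\partial\sigma_i+\sigma_{i-1}\partial=\mathrm{id}$ for all $i$. If $X$ is exact, put $K_i=\partial X_i\subseteq X_{i-1}$, so that $X$ breaks up into the sequences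
\begin{equation}\label{eq:ses}
0\to K_{i+1}\to X_i\xrightarrow{\ \partial\ }K_i\to0 .
\end{equation}
For an augmented complex $P_*\to\mathbb Z$ we put $\mathbb Z$ in degree $-1$, so $K_0=\mathbb Z$, and call $K_n$ the \emph{$n$-th kernel}.

\begin{lemma}\label{lem:contr}
\begin{enumerate}
\item[(a)] If $X$ is exact and \eqref{eq:ses} splits over $H$ for all $i\ge m$, there are $H$-maps $\sigma_i:X_i\to X_{i+1}$ $(i\ge m)$ with $\partial\sigma_i+\sigma_{i-1}\partial=\mathrm{id}$ for $i>m$.
\item[(b)] $X$ has an $H$-contraction if and only if it is exact and \eqref{eq:ses} splits over $H$ for all $i$.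
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose sections $\lambda_i:K_i\to X_i$ of $\partial$ for $i\ge m$. The map $\mathrm{id}-\lambda_i\partial$ takes values in $\ker\partial=K_{i+1}$, so we may put $\sigma_i=\lambda_{i+1}(\mathrm{id}-\lambda_i\partial)$. Then $\partial\sigma_i=\mathrm{id}-\lambda_i\partial$, and $\sigma_{i-1}\partial=\lambda_i\partial$ for $i>m$.

(b) If all sequences split, the formula in (a) gives a contraction. Conversely, if $\sigma$ is a contraction, then $\partial\sigma z=z$ for every cycle $z$; so $X$ is exact and $\sigma|_{K_i}$ splits \eqref{eq:ses}.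
\end{proof}

Thus an $\mathfrak F$-projective resolution is an augmented complex of $\mathfrak F$-projectives that has an $H$-contraction for each finite $H\le G$. The contractions for different $H$ need not be related.

\subsection{$\mathfrak F$-projective modules}

For $S\le G$, an $S$-module $B$ and a $G$-module $M$ we use the standard isomorphisms
\begin{equation}\label{eq:frob}
\operatorname{Ind}_S^G(M|_S)\cong M\otimes\mathbb Z[G/S],\qquad\operatorname{Hom}_G(\operatorname{Ind}_S^GB,M)\cong\operatorname{Hom}_S(B,M),
\end{equation}
where $\operatorname{Ind}_S^GB=\mathbb ZG\otimes_{\mathbb ZS}B$ and the first map is $g\otimes m\mapsto gm\otimes gS$. A surjection of $G$-modules is \emph{$\mathfrak F$-split} if it has an $H$-equivariant section for every finite $H$. For finite $H\le G$ let $x_H\in\Delta$ be the coset $H\in G/H$; it is fixed by $H$.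

\begin{lemma}\label{lem:proj}
\begin{enumerate}
\item[(a)] A $G$-module $P$ is $\mathfrak F$-projective if and only if $\operatorname{Hom}_G(P,-)$ carries $\mathfrak F$-split surjections to surjections. In particular, an $\mathfrak F$-split surjection onto an $\mathfrak F$-projective module splits over $G$.
\item[(b)] Direct sums and direct summands of $\mathfrak F$-projectives are $\mathfrak F$-projective.
\item[(c)] $\operatorname{Ind}_H^GB$ is $\mathfrak F$-projective for every finite $H\le G$ and every $H$-module $B$, and $M\otimes\mathbb Z\Omega$ is $\mathfrak F$-projective for every $G$-module $M$ and every $G$-set $\Omega$ with finite stabilizers.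
\item[(d)] For any $S\le G$, induction from $S$ to $G$ and restriction from $G$ to $S$ preserve $\mathfrak F$-projectivity.
\end{enumerate}
\end{lemma}

\begin{proof}
Say that $P$ \emph{lifts} if it has the property in (a). For finite $H$ the functor $\operatorname{Hom}_H(B,-)$ carries a surjection with an $H$-section to a surjection, so $\operatorname{Ind}_H^GB$ lifts by \eqref{eq:frob}. Lifting passes to summands, and to direct sums because a product of surjections is a surjection. Since $M\otimes\mathbb Z\Delta\cong\bigoplus_H\operatorname{Ind}_H^G(M|_H)$, every $\mathfrak F$-projective lifts. Conversely, the surjection $P\otimes\mathbb Z\Delta\to P$, $u\otimes x\mapsto u$, has the $H$-section $u\mapsto u\otimes x_H$; if $P$ lifts, a lift of $\mathrm{id}_P$ exhibits $P$ as a summand of $P\otimes\mathbb Z\Delta$. This proves (a), (b) and the first half of (c). For the second half, decompose $\Omega$ into orbits $G/H$ and use \eqref{eq:frob}. For (d) it suffices to treat modules $M\otimes\mathbb Z\Delta$. Inducing $M\otimes\mathbb Z\Delta_S\cong\bigoplus_H\operatorname{Ind}_H^S(M|_H)$ to $G$ gives $\bigoplus_H\operatorname{Ind}_H^G(M|_H)$,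 and $\Delta_G$ is an $S$-set with finite stabilizers; apply (b) and (c).
\end{proof}

\begin{lemma}[Schanuel]\label{lem:schanuel}
Let $P_*\to\mathbb Z$ be any $\mathfrak F$-projective resolution, with $n$-th kernel $K_n$. Then $\mathfrak F\mathrm{cd}\,G\le n$ if and only if $K_n$ is $\mathfrak F$-projective.
\end{lemma}

\begin{proof}
If $K_n$ is $\mathfrak F$-projective, $0\to K_n\to P_{n-1}\to\cdots\to P_0\to\mathbb Z\to0$ has length at most $n$. For the converse, let first $\pi:P\to M$ and $\pi':P'\to M$ be $\mathfrak F$-split surjections from $\mathfrak F$-projectives, with kernels $K$, $K'$, and let $X=\{(u,u'):\pi u=\pi'u'\}$. The projection $X\to P$ has kernel $K'$, and an $H$-section $\lambda'$ of $\pi'$ gives the $H$-section $u\mapsto(u,\lambda'\pi u)$. By Lemma~\ref{lem:proj}(a), $X\cong P\oplus K'$, and by symmetry $X\cong P'\oplus K$.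

Now let $P'_*$ be a resolution of length at most $n$. We claim that $K_i\oplus T'\cong K'_i\oplus T$ for some $\mathfrak F$-projectives $T,T'$ depending on $i$. This holds for $i=0$, and the step to $i+1$ is the previous paragraph applied to $P_i\oplus T'\to K_i\oplus T'$ and $P'_i\oplus T\to K'_i\oplus T$, whose kernels are $K_{i+1}$ and $K'_{i+1}$. Since $K'_n\cong P'_n$, the module $K_n$ is a summand of an $\mathfrak F$-projective.
\end{proof}

\subsection{The standard resolution and relative cohomology}

Let $C_i=\mathbb Z[\Delta^{i+1}]$ for $i\ge0$, with $\partial=\sum_j(-1)^j\partial_j$, where $\partial_j$ omits the entry $x_j$ of $(x_0,\dots,x_i)$, and augment by $x\mapsto1$. Points of $\Delta^{i+1}$ have finite stabilizers, so $C_i$ is $\mathfrak F$-projective. For finite $H$, the maps $1\mapsto x_H$ and $(x_0,\dots,x_i)\mapsto(x_H,x_0,\dots,x_i)$ form an $H$-contraction. So $C_*\to\mathbb Z$ is an $\mathfrak F$-projective resolution, the \emph{standard resolution} of $G$. From now on $K_i$ denotes its $i$-th kernel. For $S\le G$ and an $S$-module $M$ put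
\[
FH^i(S;M)=H^i\big(\operatorname{Hom}_S(C_*,M)\big),
\]
with $C_*$ the standard resolution of the ambient group $G$. By left exactness of $\operatorname{Hom}$, $FH^0(S;M)=M^S$.

\begin{lemma}\label{lem:sub}
Let $S\le G$. Then $\mathfrak F\mathrm{cd}\,S\le\mathfrak F\mathrm{cd}\,G$. If $n=\mathfrak F\mathrm{cd}\,S<\infty$, then $K_n|_S$ is $\mathfrak F$-projective over $S$, there are $S$-maps $\sigma_i:C_i\to C_{i+1}$ $(i\ge n)$ with $\partial\sigma_i+\sigma_{i-1}\partial=\mathrm{id}$ for $i>n$, and $FH^i(S;M)=0$ for all $i>n$ and all $M$.
\end{lemma}

\begin{proof}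
By Lemma~\ref{lem:proj}(d), an $\mathfrak F$-projective resolution over $G$ restricts to one over $S$. This gives the inequality and, with Lemma~\ref{lem:schanuel}, shows that $K_i|_S$ is $\mathfrak F$-projective for all $i\ge n$. Hence $C_i\to K_i$ splits over $S$ for $i\ge n$, and Lemma~\ref{lem:contr}(a) provides the $\sigma_i$. A cocycle $f:C_i\to M$ with $i>n$ satisfies $f=f\partial\sigma_i+f\sigma_{i-1}\partial=(f\sigma_{i-1})\partial$.
\end{proof}

\begin{example}\label{ex:torsionfree}
If $G$ is torsion-free, then $\Delta=G$ and $C_*$ is a free resolution. If $K_n$ is $\mathfrak F$-projective, it is a summand of $C_n$, hence projective; and projective modules are $\mathfrak F$-projective by Lemma~\ref{lem:proj}(a). So $\mathfrak F\mathrm{cd}\,G=\mathrm{cd}\,G$.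
\end{example}

The Smith-theory argument works only for coefficients in permutation modules. The next lemma says that these suffice to detect the dimension, once it is finite.

\begin{lemma}\label{lem:detect}
If $1\le m=\mathfrak F\mathrm{cd}\,G<\infty$, then $FH^m(G;\mathbb Z[\Delta^{m+1}])\ne0$.
\end{lemma}

\begin{proof}
Write $\partial:C_m\to C_{m-1}$ as $\iota\kappa$ with $\kappa:C_m\to K_m$ onto and $\iota$ the inclusion. Since $K_m$ is $\mathfrak F$-projective, $\kappa$ splits, so $FH^m(G;K_m)$ is a summand of $FH^m(G;\mathbb Z[\Delta^{m+1}])$. The map $\kappa$ is a cocycle with values in $K_m$. If $\kappa=\beta\partial=\beta\iota\kappa$ with $\beta:C_{m-1}\to K_m$, then $\beta\iota=\mathrm{id}$, so $0\to K_m\to C_{m-1}\to K_{m-1}\to0$ splits and $K_{m-1}$ is $\mathfrak F$-projective, contrary to $\mathfrak F\mathrm{cd}\,G=m$.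
\end{proof}

Let $S\le G$ have finite index and let $P,M$ be $G$-modules. The \emph{transfer} of $f\in\operatorname{Hom}_S(P,M)$ is $\operatorname{tr}f=\sum_{gS\in G/S}gfg^{-1}$. It does not depend on the representatives, since $sfs^{-1}=f$ for $s\in S$, and it is a $G$-map, since $G$ permutes the cosets. Moreover $(\operatorname{tr}f)\varphi=\operatorname{tr}(f\varphi)$ for $G$-maps $\varphi$, so $\operatorname{tr}$ is a cochain map $\operatorname{Hom}_S(C_*,M)\to\operatorname{Hom}_G(C_*,M)$, and $\operatorname{tr}f=[G:S]f$ if $f$ is a $G$-map. Multiplication by $[G:S]$ on $FH^i(G;M)$ thus factors through $FH^i(S;M)$, and Lemma~\ref{lem:sub} gives: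

\begin{lemma}\label{lem:transfer}
If $[G:S]<\infty$ and $i>\mathfrak F\mathrm{cd}\,S$, then $[G:S]\cdot FH^i(G;M)=0$ for every $G$-module $M$.
\end{lemma}

\section{Tensor induction of simplicial modules}\label{sec:tensor}

Throughout this section $N\le G$ has finite index $d$; it need not be normal. We must turn a finite resolution of $\mathbb Z$ over $N$ into one over $G$. Induction produces a resolution of $\mathbb Z[G/N]$, which is the wrong module. Its multiplicative analogue takes the tensor product of $d$ copies in place of the direct sum, and so sends $\mathbb Z$ to $\mathbb Z$.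

\subsection{Tensor induction of modules}

For an $N$-module $A$ and a coset $c\in G/N$ put
\[
A_c=\{f:c\to A\mid f(xn)=n^{-1}f(x)\text{ for all }x\in c,\ n\in N\}.
\]
Since $N$ acts freely and transitively on $c$ from the right, evaluation at any $x\in c$ is an isomorphism of abelian groups $A_c\cong A$. An element $g\in G$ maps $A_c$ to $A_{gc}$ by $(gf)(x)=f(g^{-1}x)$, and an $N$-map $\varphi:A\to B$ induces $\varphi_c:A_c\to B_c$, $f\mapsto\varphi\circ f$, compatibly with these maps. Let
\[
\mathcal T(A)=\bigotimes_{c\in G/N}A_c,\qquad g\cdot\bigotimes_cf_c=\bigotimes_cgf_{g^{-1}c},\qquad\mathcal T(\varphi)=\bigotimes_c\varphi_c .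
\]
This is a functor from $N$-modules to $G$-modules. The group $\mathbb Z_c$ consists of the constant functions, so $\mathcal T(\mathbb Z)=\mathbb Z$ with trivial action. For $d\ge2$ the functor is not additive: it sends multiplication by $k$ on $\mathbb Z$ to multiplication by $k^d$.

\begin{lemma}\label{lem:Tproj}
$\mathcal T$ carries $\mathfrak F$-projective $N$-modules to $\mathfrak F$-projective $G$-modules.
\end{lemma}

\begin{proof}
First, $\mathcal T(A\otimes B)\cong\mathcal T(A)\otimes\mathcal T(B)$. Indeed the maps $A_c\otimes B_c\to(A\otimes B)_c$, $f\otimes f'\mapsto(x\mapsto f(x)\otimes f'(x))$, commute with $G$ and become the identity of $A\otimes B$ after evaluation at a point of $c$.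

Second, for an $N$-set $X$ define $X_c$ by the formula that defines $A_c$. Evaluation at a point of $c$ shows that $X_c$ is a basis of $(\mathbb ZX)_c$, so $\mathcal T(\mathbb ZX)\cong\mathbb Z[\prod_cX_c]$. Suppose that $X$ has finite stabilizers, and let $S\le G$ be the stabilizer of $(f_c)_c$. An element $n\in S\cap N$ fixes the coset $N$, hence fixes $f_N$, and $(nf_N)(1)=f_N(n^{-1})=nf_N(1)$. So $S\cap N$ fixes the point $f_N(1)\in X$ and is finite. As $[S:S\cap N]\le d$, the group $S$ is finite.

Finally, $A$ is a summand of $M\otimes\mathbb Z\Delta_N$ when $\mathrm{id}_A$ factors through this module, and any functor preserves such a factorization. So $\mathcal T(A)$ is a summand of $\mathcal T(M)\otimes\mathbb Z[\prod_c(\Delta_N)_c]$, which is $\mathfrak F$-projective by Lemma~\ref{lem:proj}(c).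
\end{proof}

\subsection{A square and its diagonal}\label{sub:square}

Since $\mathcal T$ is not additive, applying it degreewise to a complex does not respect the identity $\partial\sigma+\sigma\partial=\mathrm{id}$. The natural alternative is the tensor product of the complexes $(P_*)_c$, with $G$ permuting the factors up to sign. It has length $dn$ if $P_*$ has length $n$, but it can fail to be $\mathfrak F$-split.

\begin{example}\label{ex:square1}
Let $N=1$ and $G=\langle t\rangle\cong C_2$, so that $\mathcal T(A)=A\otimes A$ with $t$ exchanging the factors. Let $P_*\to\mathbb Z$ be the chain complex of an interval: $P_0=\mathbb Zv_0\oplus\mathbb Zv_1$, $P_1=\mathbb Ze$, $\partial e=v_1-v_0$. Then $P_*\otimes P_*$ is the chain complex of a square with one $2$-cell, and $t$ is the reflection in the diagonal (Figure~\ref{fig:square}, left). With $u=(v_1-v_0)\otimes e$ we have $\partial(e\otimes e)=u-tu$, so $t(e\otimes e)=-e\otimes e$ is forced if $t$ is to be a chain map. Any $G$-map $r$ from the $1$-chains to $\mathbb Z(e\otimes e)$ satisfies $r\partial(e\otimes e)=r(u)-tr(u)=2r(u)\ne e\otimes e$. So the top sequence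 \eqref{eq:ses} does not split over $G$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2]
\foreach \s in {0,2.2}{
\fill[gray!20] (\s,0) rectangle (\s+1,1);
\draw[thick] (\s,0) rectangle (\s+1,1);
\foreach \x/\y in {0/0,1/0,0/1,1/1} \fill (\s+\x,\y) circle (0.03);
\node[below left] at (\s,0) {$00$};
\node[below right] at (\s+1,0) {$10$};
\node[above left] at (\s,1) {$01$};
\node[above right] at (\s+1,1) {$11$};}
\draw[dashed] (0,0) -- (1,1);
\draw[thick] (2.2,0) -- (3.2,1);
\end{tikzpicture}
\caption{The product of two intervals, with $C_2$ exchanging the factors. Left: the tensor product of chain complexes has a single $2$-cell, which the reflection in the dashed diagonal reverses; this complex has no equivariant contraction. Right: the product of simplicial sets contains the fixed diagonal as an edge, the two triangles are exchanged, and coning from $00$ is an equivariant contraction.}\label{fig:square}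
\end{figure}

The square is equivariantly contractible, and the defect is that the cell structure does not contain the fixed diagonal. Products of simplicial objects subdivide in the right way.

\subsection{The Dold--Kan correspondence}

Let $[k]=\{0<1<\dots<k\}$. A \emph{simplicial object} $X_\bullet$ in a category consists of objects $X_k$ $(k\ge0)$ and morphisms $\alpha^*:X_k\to X_l$ for the nondecreasing maps $\alpha:[l]\to[k]$, with $\mathrm{id}^*=\mathrm{id}$ and $(\alpha\beta)^*=\beta^*\alpha^*$. The face $\partial_i:X_k\to X_{k-1}$ belongs to the injection $[k-1]\to[k]$ that misses $i$, and the degeneracy $s_i:X_{k-1}\to X_k$ to the surjection $\eta^i:[k]\to[k-1]$ with $\eta^i(i)=\eta^i(i+1)$. A \emph{simplicial homotopy} from $f$ to $g$, where $f,g:X_\bullet\to Y_\bullet$, is a family $\theta_j:X_k\to Y_{k+1}$ $(0\le j\le k)$ with $\partial_0\theta_0=f$, $\partial_{k+1}\theta_k=g$, $\partial_j\theta_j=\partial_j\theta_{j-1}$ for $1\le j\le k$, and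
\[
\partial_i\theta_j=\begin{cases}\theta_{j-1}\partial_i&(i<j),\\ \theta_j\partial_{i-1}&(i>j+1),\end{cases}\qquad
s_i\theta_j=\begin{cases}\theta_{j+1}s_i&(i\le j),\\ \theta_js_{i-1}&(i>j).\end{cases}
\]
These identities involve composition only, never a sum. Hence \emph{any} functor, applied levelwise, carries simplicial objects to simplicial objects and simplicial homotopies to simplicial homotopies. This is the property that chain homotopies lack.

Let $\mathcal A$ be an abelian category. The \emph{normalized complex} $\mathcal NX$ of a simplicial object in $\mathcal A$ has $\mathcal N_kX=\bigcap_{i<k}\ker\partial_i$ and differential $(-1)^k\partial_k$. The \emph{degenerate part} of $X_k$ is $\sum_i\operatorname{im}s_i$. We use the following standard facts; see \cite[Theorem~8.4.1]{Weibel} for the Dold--Kan correspondence.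
\begin{enumerate}
\item[(DK1)] $X_k$ is the direct sum of $\mathcal N_kX$ and the degenerate part. So $\mathcal NX$ is isomorphic to the quotient of $\big(X_*,\sum(-1)^i\partial_i\big)$ by the degenerate parts.
\item[(DK2)] $\mathcal N$ is an equivalence from simplicial objects in $\mathcal A$ to chain complexes in $\mathcal A$ concentrated in degrees $\ge0$. It has an inverse $\Gamma$ with $\Gamma(P)_k=\bigoplus_{\alpha:[k]\twoheadrightarrow[j]}P_j$, the sum over all nondecreasing surjections. The structure maps of $\Gamma(P)$ are matrices with entries $0$, $\mathrm{id}$ or $\pm\partial$, and a surjection $\alpha:[k]\to[j]$ maps the summand $P_j\subseteq\Gamma(P)_j$ indexed by $\mathrm{id}$ identically onto the summand of $\Gamma(P)_k$ indexed by $\alpha$.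
\item[(DK3)] Two simplicial maps $f,g$ are simplicially homotopic if and only if $\mathcal Nf$ and $\mathcal Ng$ are chain homotopic.
\end{enumerate}
By the description in (DK2), additive functors commute with $\Gamma$. If $B[0]$ is the complex with $B$ in degree $0$, then $\Gamma(B[0])$ is the constant simplicial object $B$, all of whose structure maps are identities, and $\mathcal N$ takes it back to $B[0]$.

\begin{example}\label{ex:square2}
Continue Example~\ref{ex:square1}. Let $I_k$ be the set of nondecreasing sequences of length $k+1$ in $\{0,1\}$; faces omit an entry and degeneracies repeat one. The sequences without repetition are $(0)$, $(1)$, $(0,1)$, so $\mathcal N(\mathbb ZI_\bullet)\cong P_*$ by (DK1) and $\Gamma(P)\cong\mathbb ZI_\bullet$. Levelwise, $\mathcal T(\mathbb ZI_k)=\mathbb Z[I_k\times I_k]$ has as basis the nondecreasing sequences in the poset $\{0,1\}^2$, and the normalized complex $R_*$ has as basis the strictly increasing ones: four vertices, five edges and two triangles (Figure~\ref{fig:square}, right). There is nothing in degree $3$, because each coordinate can increase only once, so that at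 most two of three steps are strict. Define $\sigma(1)=(00)$, and let $\sigma$ prepend $00$ to a sequence $y$ not starting with $00$ and kill the other sequences. This commutes with $t$. If $y$ does not start with $00$, then $\partial\sigma y=y-\sigma\partial y$. If it does, then $\sigma y=0$ and only the first face of $y$ survives in $\sigma\partial y$, which equals $y$. So $R_*\to\mathbb Z$ has a $G$-contraction.
\end{example}

\subsection{Restriction to a finite subgroup}

In the example, the contraction of $P_*$ was a map of $N$-modules, because $N$ was finite. In general a resolution over $N$ has contractions only over finite subgroups of $N$; they are not $N$-maps, and $\mathcal T$ cannot be applied to them. So we fix a finite subgroup $H\le G$ and factor $\mathcal T(-)|_H$ through a category that has enough morphisms to contain a contraction, but in which the tensor product over the cosets is still a functor to $H$-modules.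

Let $\mathcal E_H$ be the category of families $B=(B_c)_{c\in G/N}$ of abelian groups with homomorphisms $h:B_c\to B_{hc}$ $(h\in H)$ such that $1$ acts as the identity and $hh'$ acts as $h\circ h'$. A morphism is a family $\varphi_c:B_c\to B'_c$ commuting with all $h$. Sums, kernels and cokernels are formed coset by coset, so $\mathcal E_H$ is abelian. There are functors
\[
A\mapsto\underline A=(A_c)_c\quad(N\text{-modules}\to\mathcal E_H),\qquad B\mapsto\Theta(B)=\bigotimes_cB_c\quad(\mathcal E_H\to H\text{-modules}),
\]
where $h\cdot\bigotimes_cb_c=\bigotimes_chb_{h^{-1}c}$. The first is additive, and $\mathcal T(A)|_H=\Theta(\underline A)$ naturally in $A$.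

\begin{lemma}\label{lem:EH}
Let $X$ be a complex of $N$-modules that has an $L$-contraction for every finite $L\le N$. Then $\underline X$ has a contraction in $\mathcal E_H$.
\end{lemma}

\begin{proof}
Let $c_i=g_iN$ represent the $H$-orbits on $G/N$, let $H_i$ be the stabilizer of $c_i$ in $H$, and put $L_i=g_i^{-1}H_ig_i$. From $hg_iN=g_iN$ we get $L_i\le N$, and $L_i$ is finite. For an $N$-module $A$, $f\in A_{c_i}$ and $h\in H_i$,
\[
(hf)(g_i)=f(h^{-1}g_i)=f\big(g_i\cdot g_i^{-1}h^{-1}g_i\big)=(g_i^{-1}hg_i)\,f(g_i).
\]
So evaluation at $g_i$ turns the action of $H_i$ on $A_{c_i}$ into the action of $L_i$ on $A$, and an $L_i$-contraction of $X$ gives an $H_i$-contraction $\sigma_{c_i}$ of $X_{c_i}$. For $c=hc_i$ put $\sigma_c=h\sigma_{c_i}h^{-1}$. This does not depend on $h$, which is determined up to right multiplication by $H_i$. It is a contraction of $X_c$, because $h:X_{c_i}\to X_c$ is an isomorphism of complexes. For $h'\in H$ we have $\sigma_{h'c}h'=(h'h)\sigma_{c_i}(h'h)^{-1}h'=h'\sigma_c$, so $(\sigma_c)_c$ is a morphism of $\mathcal E_H$.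
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}

We may assume $n=\mathfrak F\mathrm{cd}\,N<\infty$. Let $\varepsilon:P_*\to\mathbb Z$ be an $\mathfrak F$-projective resolution over $N$ with $P_j=0$ for $j>n$, and let $A_\bullet=\Gamma(P_*)$, so that $A_k=\bigoplus_{\alpha:[k]\twoheadrightarrow[j]}\alpha^*P_j$. The chain map $\varepsilon:P_*\to\mathbb Z[0]$ gives a map $\Gamma\varepsilon$ from $A_\bullet$ to the constant simplicial module $\mathbb Z$. Applying $\mathcal T$ levelwise, we get a simplicial $G$-module $\mathcal T(A_\bullet)$ with a map to the constant module $\mathcal T(\mathbb Z)=\mathbb Z$. Let $R_*=\mathcal N\mathcal T(A_\bullet)$, with the induced augmentation $\varepsilon':R_*\to\mathbb Z[0]$. We show that this is an $\mathfrak F$-projective resolution over $G$ of length at most $dn$.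

\emph{Each $R_k$ is $\mathfrak F$-projective.} The module $A_k$ is a direct sum of $\mathfrak F$-projectives, so $\mathcal T(A_k)$ is $\mathfrak F$-projective by Lemma~\ref{lem:Tproj}, and $R_k$ is a summand of it by (DK1).

\emph{$R_k=0$ for $k>dn$.} This is a degree argument of Dold--Puppe type. By multilinearity, $\mathcal T(A_k)$ is spanned by tensors $\bigotimes_c\alpha_c^*b_c$ with $\alpha_c:[k]\twoheadrightarrow[j_c]$, $j_c\le n$ and $b_c\in(P_{j_c})_c$. A nondecreasing surjection $[k]\to[j]$ has $\alpha(i)\ne\alpha(i+1)$ for exactly $j$ of the $k$ values $i\in\{0,\dots,k-1\}$. The $d$ maps $\alpha_c$ together exclude at most $dn<k$ values, so there is an $i$ with $\alpha_c(i)=\alpha_c(i+1)$ for all $c$. Then $\alpha_c=\alpha'_c\eta^i$ for all $c$, with the same $i$, and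
\[
\bigotimes_c\alpha_c^*b_c=\bigotimes_cs_i\,\alpha_c'^{\,*}b_c=\mathcal T(s_i)\Big(\bigotimes_c\alpha_c'^{\,*}b_c\Big).
\]
So $\mathcal T(A_k)$ equals its degenerate part, and $R_k=0$ by (DK1).

\emph{$R_*\to\mathbb Z$ has an $H$-contraction for every finite $H\le G$.} By Lemmas~\ref{lem:contr}(b) and~\ref{lem:EH}, the augmented complex $\underline P_*\to\underline{\mathbb Z}$ has a contraction $\sigma$ in $\mathcal E_H$. Its component in degree $-1$ is a chain map $j:\underline{\mathbb Z}[0]\to\underline P_*$ with $\underline\varepsilon j=\mathrm{id}$, and the other components form a chain homotopy between $\mathrm{id}$ and $j\underline\varepsilon$. Apply $\Gamma$ in the abelian category $\mathcal E_H$. Since $A\mapsto\underline A$ is additive, $\Gamma(\underline P_*)=\underline A_\bullet$ and $\Gamma\underline\varepsilon=\underline{\Gamma\varepsilon}$. We have $\Gamma\underline\varepsilon\circ\Gamma j=\mathrm{id}$, and $\Gamma j\circ\Gamma\underline\varepsilon$ is simplicially homotopic to $\mathrm{id}$ by (DK3). Both relations survive the levelwise application of $\Theta$, which turns $\Gamma\underline\varepsilon$ into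 the map $\mathcal T(A_\bullet)|_H\to\mathbb Z$. Now apply $\mathcal N$ and (DK3) in the category of $H$-modules. With $j'=\mathcal N\Theta\Gamma j:\mathbb Z[0]\to R_*$ we obtain $\varepsilon'j'=\mathrm{id}$ and $H$-maps $\sigma'_k:R_k\to R_{k+1}$ $(k\ge0)$ with $\mathrm{id}-j'\varepsilon'=\partial\sigma'+\sigma'\partial$. Together with $\sigma'_{-1}=j'$ they form an $H$-contraction of the augmented complex.

By Lemma~\ref{lem:contr}(b), $R_*\to\mathbb Z$ is exact and breaks up into $\mathfrak F$-split sequences. Hence $\mathfrak F\mathrm{cd}\,G\le dn$. \qed

\section{Smith theory and subgroups of finite index}\label{sec:smith}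

Let $N\le G$ have finite index and $n=\mathfrak F\mathrm{cd}\,N<\infty$. We now know that $m=\mathfrak F\mathrm{cd}\,G$ is finite and want $m\le n$. If the transfer $FH^m(N;M)\to FH^m(G;M)$ were onto in the top degree $m$, Lemma~\ref{lem:detect} would finish the proof. It need not be onto: for $G=C_p$, $N=1$, $M=\mathbb Z$ we have $m=0$ and the transfer is multiplication by $p$ on $\mathbb Z$. The culprit is a finite subgroup of $G$ not contained in $N$. Smith theory separates the part of the cochain complex that such subgroups fix from the part on which $G/N$ acts freely and transfer is onto the invariants.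

\subsection{Normal subgroups of prime index}

Let $C_p=\langle t\rangle$ and put $\tau=1-t$ and $\nu=1+t+\dots+t^{p-1}$ in $\mathbb F_p[C_p]$. In the polynomial ring over $\mathbb F_p$ one has $(1-t)^p=1-t^p=(1-t)(1+\dots+t^{p-1})$. Hence $\mathbb F_p[C_p]=\mathbb F_p[\tau]/(\tau^p)$ and $\nu=\tau^{p-1}$, and in every free $\mathbb F_p[C_p]$-module $U$
\begin{equation}\label{eq:free}
\ker(\tau^{p-j}|_U)=\tau^jU\qquad(0\le j\le p).
\end{equation}

\begin{example}\label{ex:circle}
Take $G=D_\infty$, $N=\mathbb Z$, $p=2$, so $\tau=\nu$, and apply $\operatorname{Hom}_N(-,\mathbb F_2)$ to the resolution in Example~\ref{ex:first}(b). The result $D$ is the cochain complex of the circle $\mathbb R/\mathbb Z$ with two vertices and two edges; $t$ fixes the vertices and exchanges the edges. The cochains vanishing on the fixed cells form the subcomplex $U=D^1\cong\mathbb F_2[C_2]$, which is free, and $E=D/U=D^0$ has trivial action. The map $a\mapsto(\nu a,a|_{\mathrm{vertices}})$ gives an exact sequence $0\to\nu U\to D\to\nu U\oplus E\to0$, where $\nu U\cong\mathbb F_2$ sits in degree $1$. The indicator function of one vertex is a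 class in $H^0(E)$ that does not come from $H^0(D)$. Its coboundary in $D$ is $1$ on both edges, so the connecting map sends it to the generator of $H^1(\nu U)$. A class that $D$ does not account for thus reappears one degree higher. In degrees where $D$ has no cohomology this repeats for ever, which is impossible for a nonzero class if cohomology vanishes in high degrees.
\end{example}

\begin{proposition}\label{prop:modp}
Let $N$ be normal of prime index $p$ in $G$, let $n=\mathfrak F\mathrm{cd}\,N<\infty$, and let $\Omega$ be a $G$-set. Then $FH^i(G;\mathbb F_p\Omega)=0$ for $i>n$.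
\end{proposition}

\begin{proof}
Let $D^i=\operatorname{Hom}_N(C_i,\mathbb F_p\Omega)$, with coboundary $\delta f=f\partial$. Since $N$ is normal, $f\mapsto gfg^{-1}$ makes $D$ a cochain complex of modules over $\mathbb F_p[G/N]=\mathbb F_p[C_p]$, and $D^{C_p}=\operatorname{Hom}_G(C_*,\mathbb F_p\Omega)$. By Lemma~\ref{lem:sub}, $H^i(D)=0$ for $i>n$.

\emph{Step 1: cochains as functions.} Because the coefficients form a permutation module, cochains are functions on a $G$-set. Put $Y_i=\Delta^{i+1}\times\Omega$. Writing $f(x)=\sum_\omega a(x,\omega)\,\omega$ identifies $D^i$ with the space of $N$-invariant functions $a:Y_i\to\mathbb F_p$ such that $a(x,\cdot)$ has finite support for each $x$. In these terms $(ga)(y)=a(g^{-1}y)$ and $(\delta a)(y)=\sum_j(-1)^ja(\partial_jy)$, where $\partial_j(x,\omega)=(\partial_jx,\omega)$. If $a\in D^i$ and $Z\subseteq Y_i$ is $N$-stable, the function equal to $a$ on $Z$ and to $0$ elsewhere is again in $D^i$.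

\emph{Step 2: the fixed part and the free part.} The group $C_p$ permutes the $N$-orbits in $Y_i$, and the stabilizer of $Ny$ is $NG_y/N$. As $p$ is prime, it is everything or trivial, according to whether $y$ lies in the $G$-stable set
\[
Y_i^{>}=\{y\in Y_i:G_y\not\le N\}
\]
or not. If $y\in Y_{i+1}^>$ then $\partial_jy\in Y_i^>$, since $G_{\partial_jy}\ge G_y$. Hence $U^i=\{a\in D^i:a|_{Y_i^>}=0\}$ defines a $C_p$-stable subcomplex $U$. Let $E=D/U$; we identify $E^i$ with the space of restrictions to $Y^>_i$. Extension by zero gives a decomposition of $C_p$-modules $D^i=U^i\oplus E^i$ in each degree, in general not compatible with $\delta$.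

The action on $E^i$ is trivial, because $N$-orbits in $Y_i^>$ are $G$-orbits. Therefore $\tau^kD=\tau^kU$ for $k\ge1$. The module $U^i$ is free: choose one $N$-orbit from each $C_p$-orbit of $N$-orbits in $Y_i\setminus Y_i^>$, let $Z$ be their union and $U_Z$ the space of functions in $D^i$ supported on $Z$. Then $Y_i\setminus Y_i^>$ is the disjoint union of $Z,tZ,\dots,t^{p-1}Z$, and by the end of Step~1, $U^i=\bigoplus_kt^kU_Z\cong\mathbb F_p[C_p]\otimes_{\mathbb F_p}U_Z$.

\emph{Step 3: Smith sequences.} For $1\le j\le p-1$ consider
\begin{equation}\label{eq:smith}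
0\to\tau^jU\to D\xrightarrow{\ a\,\mapsto\,(\tau^{p-j}a,\ a|_{Y^>})\ }\tau^{p-j}U\oplus E\to0 .
\end{equation}
The first component is the cochain map $\tau^{p-j}:D\to\tau^{p-j}D=\tau^{p-j}U$ and the second is the quotient map. The element $u+e\in U^i\oplus E^i$ goes to $(\tau^{p-j}u,e)$, so the map is onto and its kernel is $\tau^jU$ by \eqref{eq:free}. Thus \eqref{eq:smith} is exact. Since $H^i(D)=0$ for $i>n$, the connecting maps for $j=1$ and $j=p-1$ give injections
\begin{equation}\label{eq:inj}
H^i(\nu U)\oplus H^i(E)\hookrightarrow H^{i+1}(\tau U),\qquad H^i(\tau U)\hookrightarrow H^{i+1}(\nu U)\qquad(i>n).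
\end{equation}

\emph{Step 4: vanishing in high degrees.} By Theorem~\ref{thm:A}, $m=\mathfrak F\mathrm{cd}\,G<\infty$. Let $\sigma_i:C_i\to C_{i+1}$ $(i\ge m)$ be the $G$-maps of Lemma~\ref{lem:sub}. Precomposition with $\sigma_i$ has no reason to preserve $U$, but it commutes with $t$, so it preserves $\nu D$, and $\nu D=\nu U$. A cocycle $f\in\nu D^i$ with $i>m$ is therefore the coboundary of $f\sigma_{i-1}\in\nu D^{i-1}$, that is, $H^i(\nu U)=0$ for $i>m$. For $i>n$, alternating the two injections in \eqref{eq:inj} embeds $H^i(\nu U)\oplus H^i(E)$ in $H^{i+2k}(\nu U)$ for every $k\ge1$. Taking $k$ large we get $H^i(\nu U)=H^i(E)=0$ for $i>n$.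

\emph{Step 5.} From $D^i=U^i\oplus E^i$ and \eqref{eq:free} with $j=p-1$ we have $(D^i)^{C_p}=\nu U^i\oplus E^i$. So $0\to\nu U\to D^{C_p}\to E\to0$ is an exact sequence of complexes, and $H^i(D^{C_p})=0$ for $i>n$.
\end{proof}

\begin{remark}
Step~4 is the only place where Theorem~\ref{thm:A} enters, and finiteness is needed there. Take $G=C_p$, $N=1$, $\Omega$ a point, and replace $C_*$ by the free resolution $\mathbb Z[G^{*+1}]$. Steps~1--3 go through with $n=0$ and $E=0$, but $H^i(\nu U)=H^i(C_p;\mathbb F_p)\cong\mathbb F_p$ for all $i$, and the chain of injections never reaches zero.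
\end{remark}

To pass to integral coefficients, note that the proposition makes $FH^m(G;\mathbb Z\Omega)$ divisible by $p$, while the transfer shows that $p$ kills it.

\begin{proposition}\label{prop:prime}
If $N$ is normal of prime index $p$ in $G$, then $\mathfrak F\mathrm{cd}\,G=\mathfrak F\mathrm{cd}\,N$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:sub} and Theorem~\ref{thm:A} we may assume $n=\mathfrak F\mathrm{cd}\,N\le m=\mathfrak F\mathrm{cd}\,G<\infty$. Suppose $m>n$ and let $\Omega=\Delta^{m+1}$. Consider
\[
0\to\operatorname{Hom}_G(C_*,\mathbb Z\Omega)\xrightarrow{\ p\ }\operatorname{Hom}_G(C_*,\mathbb Z\Omega)\to\operatorname{Hom}_G(C_*,\mathbb F_p\Omega)\to0 .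
\]
Left exactness of $\operatorname{Hom}$ gives exactness except at the right end. There, $C_i$ is a direct sum of modules $\mathbb Z[G/H]$ with $H$ finite, $\operatorname{Hom}_G(\mathbb Z[G/H],M)=M^H$, and $(\mathbb Z\Omega)^H\to(\mathbb F_p\Omega)^H$ is onto because both groups are spanned by the sums over $H$-orbits in $\Omega$. In the long exact sequence, $FH^m(G;\mathbb F_p\Omega)=0$ by Proposition~\ref{prop:modp}, so multiplication by $p$ on $FH^m(G;\mathbb Z\Omega)$ is onto. It is zero by Lemma~\ref{lem:transfer}. Hence $FH^m(G;\mathbb Z\Omega)=0$ with $m\ge1$, contrary to Lemma~\ref{lem:detect}.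
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}

As above we may assume $n=\mathfrak F\mathrm{cd}\,N\le m=\mathfrak F\mathrm{cd}\,G<\infty$. Proposition~\ref{prop:prime} climbs through $p$-groups, and the transfer handles indices prime to $p$; a Sylow subgroup joins the two. Let $N_0=\bigcap_{g\in G}gNg^{-1}$, the kernel of the action of $G$ on the finite set $G/N$. It is normal of finite index in $G$, and $n_0=\mathfrak F\mathrm{cd}\,N_0\le n$ by Lemma~\ref{lem:sub}.

Suppose $m>n_0$. By Lemma~\ref{lem:detect} there is $0\ne e\in FH^m(G;\mathbb Z[\Delta^{m+1}])$. The annihilator of $e$ is a proper ideal of $\mathbb Z$, so it lies in $p\mathbb Z$ for some prime $p$. Let $S\le G$ be the preimage of a Sylow $p$-subgroup of $G/N_0$. A finite $p$-group has a chain of subgroups from $1$ to itself in which each term is normal of index $p$ in the next. Taking preimages we get $N_0=S_0\lhd S_1\lhd\dots\lhd S_k=S$ with all indices equal to $p$, and Proposition~\ref{prop:prime} gives $\mathfrak F\mathrm{cd}\,S=n_0<m$. By Lemma~\ref{lem:transfer}, $[G:S]\,e=0$. But $[G:S]$ is prime to $p$, a contradiction. Hence $m\le n_0\le n$.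 \qed

\section{Arbitrary extensions}\label{sec:ext}

Let $1\to N\to G\xrightarrow{\pi}Q\to1$ be exact. A resolution of $\mathbb Z$ over $Q$ is also a complex of $G$-modules, and it splits over the finite subgroups of $G$. Its terms are not $\mathfrak F$-projective over $G$ in general, since the stabilizers are now the groups $\pi^{-1}(F)$ with $F\le Q$ finite. We correct this by tensoring with one $G$-module that is $\mathfrak F$-projective over all these groups at once. Such a module exists because they all have the same dimension as $N$. Theorem~\ref{thm:A} alone would give the bounds $|F|\cdot\mathfrak F\mathrm{cd}\,N$, which are not uniform when $Q$ has finite subgroups of unbounded order.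

\begin{proof}[Proof of Theorem~\ref{thm:C}]
We may assume that $n=\mathfrak F\mathrm{cd}\,N$ and $q=\mathfrak F\mathrm{cd}\,Q$ are finite. Truncate the standard resolution of $Q$ to
\begin{equation}\label{eq:Q}
0\to P_q\to\cdots\to P_0\to\mathbb Z\to0,
\end{equation}
where $P_i=\mathbb Z[\Delta_Q^{i+1}]$ for $i<q$ and $P_q$ is the $q$-th kernel. By Lemma~\ref{lem:schanuel}, $P_q$ is $\mathfrak F$-projective over $Q$, so the $\mathfrak F$-split surjection $\mathbb Z[\Delta_Q^{q+1}]\to P_q$ splits. Thus each $P_i$ is a summand of a direct sum of modules $\mathbb Z[Q/F]$ with $F\le Q$ finite. Let $G$ act through $\pi$. Then $\mathbb Z[Q/F]=\mathbb Z[G/S]$ with $S=\pi^{-1}(F)$, and for finite $H\le G$ a $\pi(H)$-contraction $\sigma$ of \eqref{eq:Q} is an $H$-contraction.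

Let $L=K_n$ be the $n$-th kernel of the standard resolution $C_*$ of $G$. For $S$ as above, $[S:N]=|F|<\infty$, so $\mathfrak F\mathrm{cd}\,S=n$ by Theorem~\ref{thm:B}, and $L|_S$ is $\mathfrak F$-projective over $S$ by Lemma~\ref{lem:sub}. Hence $L\otimes\mathbb Z[G/S]\cong\operatorname{Ind}_S^G(L|_S)$ is $\mathfrak F$-projective over $G$ by Lemma~\ref{lem:proj}(d), and so is each $L\otimes P_i$ by Lemma~\ref{lem:proj}(b). The complex
\[
0\to L\otimes P_q\to\cdots\to L\otimes P_0\to L\to0
\]
has the $H$-contraction $\mathrm{id}\otimes\sigma$, so it is exact and breaks up into $\mathfrak F$-split sequences. If $n=0$, then $L=\mathbb Z$ and this is a resolution of length at most $q$. If $n\ge1$, splice it with $0\to L\to C_{n-1}\to\cdots\to C_0\to\mathbb Z\to0$. The short exact sequences of the spliced complex are those of the two pieces, so it is an $\mathfrak F$-projective resolution of $\mathbb Z$ over $G$ of length at most $n+q$.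
\end{proof}

\begin{remark}
By Example~\ref{ex:torsionfree}, equality holds in Theorem~\ref{thm:C} for $\mathbb Z^a\to\mathbb Z^{a+b}\to\mathbb Z^b$. The inequality can be strict: for the free group $G$ of rank $2$, with $N$ its commutator subgroup, which is free and nontrivial, and $Q=\mathbb Z^2$, it reads $1\le1+2$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{SJG} Simon St John-Green, \emph{Cohomological finiteness conditions for Mackey and cohomological Mackey functors}, arXiv:1310.6262 (2013).

\bibitem{Weibel} Weibel, \emph{An Introduction to Homological Algebra}.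

\end{thebibliography}
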